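\title{Borel forests and targets of large girth}

\begin{abstract}
For all $d$ and $g$ there is a finite graph of odd girth at least $g$ that receives a Borel homomorphism from every $d$-regular acyclic Borel graph. We show that ``odd girth'' cannot be replaced by ``girth'' in this statement. For every large $d$ there is a $d$-regular acyclic Borel graph with no Borel homomorphism to any countable graph without a $4$-cycle, and there is a constant $g_0$ such that for every $d\ge3$ some $d$-regular acyclic Borel graph has no Borel homomorphism to any countable graph of girth at least $g_0$. For $d\le2$ the statement with girth is true. The negative results come from Bernoulli shifts of free groups and free products, by playing a spectral gap against an entropy inequality.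
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are simple: the edge set $E(G)\subseteq V(G)^2$ is symmetric and irreflexive, and $uv$ denotes the edge joining $u$ and $v$. A \emph{homomorphism} from $G$ to $H$ is a map $f:V(G)\to V(H)$ that sends edges to edges. A cycle has length at least $3$. The \emph{girth} of a graph is the length of its shortest cycle and the \emph{odd girth} is the length of its shortest odd cycle; either is $\infty$ if there is no such cycle. A graph is \emph{acyclic}, or a \emph{forest}, if its girth is $\infty$. We write $B_H(v,j)$ for the closed ball of radius $j$ about $v$ in $H$.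

A \emph{standard Borel space} is a set with the $\sigma$-algebra generated by the open sets of some complete separable metric on it; $[0,1]$, its countable powers and their Borel subsets are examples. A \emph{Borel graph} is a graph $G$ such that $V(G)$ is a standard Borel space and $E(G)$ is a Borel subset of $V(G)^2$, and a homomorphism between Borel graphs is \emph{Borel} if it is a Borel map on vertices. Countable (finite or countably infinite) graphs carry the discrete Borel structure, so a homomorphism $f$ to a countable graph is Borel exactly when every fiber $f^{-1}(v)$ is Borel.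

Every forest has a homomorphism to a single edge $K_2$: choose a root in each component and color each vertex by the parity of its distance to the root. With uncountably many components the roots cannot always be chosen in a Borel way, and the conclusion can fail.

\begin{example}\label{ex:rotation}
Let $\alpha$ be irrational and join $x$ to $x\pm\alpha$ in $\mathbb R/\mathbb Z$. This is a $2$-regular acyclic Borel graph. A Borel homomorphism to $K_2$ is a Borel function $\varphi:\mathbb R/\mathbb Z\to\{\pm1\}$ with $\varphi(x+\alpha)=-\varphi(x)$. Its Fourier coefficients satisfy $\hat\varphi(k)(e^{2\pi ik\alpha}+1)=0$, and $e^{2\pi ik\alpha}\ne-1$ for all $k$, so $\varphi=0$ almost everywhere, which is absurd.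
\end{example}

Call a finite graph $H$ a \emph{target for degree $d$} if every $d$-regular acyclic Borel graph has a Borel homomorphism to $H$. Targets exist. A Borel graph of bounded degree has a Borel maximal independent set \cite{KST}; remove one, then one from what remains, and so on. A vertex that survives a round loses a neighbor in that round, so no vertex survives $d+1$ rounds, and the rounds define a Borel homomorphism to $K_{d+1}$. On the other hand, by Example~\ref{ex:rotation} (and Lemma~\ref{lem:mono} below, which raises the degree), a target for degree $d\ge2$ is never bipartite. It is natural to ask how close to $K_2$ a target can be, and there are two local ways to measure this. A graph has odd girth greater than $2j+1$ exactly when every ball of radius $j$ induces a bipartite graph, and girth greater than $2j+1$ exactly when every ball of radius $j$ induces a tree. (A cycle of length at most $2j+1$ lies in the ball of radius $j$ about any of its vertices; for the converses, run a breadth-first search from the center.) For the first measure the following result is known. We quote it as background and do not use it in the proofs.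

\begin{theorem}[known]\label{thm:odd}
For all $d,g\in\mathbb N$ there is a finite graph $H$ of odd girth at least $g$ such that every $d$-regular acyclic Borel graph has a Borel homomorphism to $H$.
\end{theorem}

The following problem comes from \cite{Wei}.

\medskip
\noindent\textbf{Problem.} \emph{Is it true that for all $d,g\in\mathbb N$ there is a finite graph $H$ of girth at least $g$ such that every $d$-regular acyclic Borel graph has a Borel homomorphism to $H$?}
\medskip

The first cases suggest the answer yes. For $g\le4$ Theorem~\ref{thm:odd} suffices, because a graph of odd girth at least $4$ has no triangle and so has girth at least $4$. For $d\le2$ long odd cycles are targets (Theorem~\ref{thm:C}). And each acyclic Borel graph maps by the identity to a Borel graph of infinite girth, namely itself, so one may hope that a finite graph that looks like a tree up to a large radius can serve instead. The answer is nevertheless no, and for large $d$ it is no at the first value of $g$ left open by these remarks.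

\begin{theorem}\label{thm:A}
There is $d_0$ such that for every $d\ge d_0$ there is a $d$-regular acyclic Borel graph $G$ having no Borel homomorphism to any countable graph $H$ without a $4$-cycle subgraph. In particular, $G$ has no Borel homomorphism to any finite graph of girth at least $5$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is $g_0$ such that for every $d\ge3$ there is a $d$-regular acyclic Borel graph $G$ having no Borel homomorphism to any countable graph $H$ of girth at least $g_0$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $d\le2$, then for every $g$ there is a finite graph $H$ of girth at least $g$ to which every $d$-regular acyclic Borel graph has a Borel homomorphism.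
\end{theorem}

Theorem~\ref{thm:A} alone answers the Problem. Theorems~\ref{thm:B} and~\ref{thm:C} add that, for fixed $d$, targets of arbitrarily large girth exist if and only if $d\le2$. In Theorems~\ref{thm:A} and~\ref{thm:B} one graph $G$ defeats all $H$ at once, and the identity map $G\to G$ shows that ``countable'' cannot be dropped.

\subsection*{The method}
The graphs $G$ carry an invariant probability measure, so a Borel homomorphism $f:G\to H$ turns into a random labeling of a regular tree by vertices of $H$ in which all labels have the same law $\nu$. Such a labeling obeys two constraints. The first is spectral: $G$ is an expander, so it cannot be nearly bipartite (Section~\ref{sec:spectral}). The second is an entropy inequality: the information that the label of a vertex shares with the labels of its translates by $m$ free generators is, in total, at most the entropy of one label (Section~\ref{sec:entropy}). If $H$ has no short cycles it is sparse, so the label of a vertex leaves few choices for the label of a neighbor, and each generator accounts for a fixed fraction of the entropy. For large $m$ this is too much. When $\nu$ is uniform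 the argument takes a few lines (Section~\ref{sec:uniform}). In general the masses $\nu(v)$ may be of wildly different sizes. The edges of $H$ that join very different masses carry little information, but they essentially form a forest, and the spectral constraint limits their share; on the remaining edges the entropy argument is run at one well chosen scale of masses (Sections~\ref{sec:scales}--\ref{sec:B}). No constant is optimized. Logarithms are natural and $0\log0=0$.

\section{Degree at most two}\label{sec:C}

We use two standard facts about Borel spaces. Every standard Borel space has a Borel linear order. And, by the Lusin--Novikov theorem, if $X,Y$ are standard Borel spaces and $D\subseteq X\times Y$ is a Borel set with countable sections $\{y:(x,y)\in D\}$, then the projection of $D$ to $X$ is Borel. In a Borel graph of bounded degree the relation $\operatorname{dist}(x,y)\le n$ is the projection of the Borel set of walks of length at most $n$, of which finitely many join $x$ to $y$, so it is Borel.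

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Fix a Borel linear order $<$ on $V(G)$. For $d=0$ take $H=K_1$. For $d=1$ take $H=K_2$ and map $x$ to $0$ or $1$ according as $x$ is smaller or larger than its neighbor; the set of $x$ that are smaller is the projection of $\{(x,y)\in E(G):x<y\}$. Both graphs have girth $\infty$.

Let $d=2$, so that the components of $G$ are bi-infinite lines. Let $n\ge\max(g,3)$ be odd and let $H=C_n$ with vertex set $\mathbb Z/n$. The point is that $C_n$ has closed walks of every length $L\ge n$, so it is enough to cut the lines into long bounded segments and treat each segment alone.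

The graph joining distinct points at distance at most $n$ in $G$ is Borel and $2n$-regular, so it has a Borel maximal independent set $A$ \cite{KST}. Points of $A$ are at distance at least $n+1$ from each other, and by maximality every vertex is within distance $n$ of $A$. Hence $A$ is unbounded in both directions on each line, and consecutive points of $A$ are at a distance $L$ with $n+1\le L\le2n+1$: if $L\ge2n+2$, the point between them at distance $n+1$ from one of them would be at distance more than $n$ from $A$. For each such $L$ fix a closed walk $\theta_L(0),\dots,\theta_L(L)$ in $C_n$ from $0$ to $0$. If $L$ is even, go back and forth along an edge; if $L$ is odd, go once around and then back and forth, which is possible since $L-n\ge0$ is even.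

Put $f=0$ on $A$. If $x$ lies strictly between consecutive points $u,v$ of $A$ at distance $L$, named so that $u<v$, put $f(x)=\theta_L(\operatorname{dist}(u,x))$. Along each segment $f$ follows the walk $\theta_L$, and both ends of the walk are $0$, so $f$ is a homomorphism. Two points of $A$ at distance at most $2n+1$ are automatically consecutive. So for $0<i<L\le2n+1$ the set of $x$ that receive their value as $\theta_L(i)$ is the projection of the Borel set of triples $(x,u,v)$ with $u,v\in A$, $u<v$, $\operatorname{dist}(u,x)=i$, $\operatorname{dist}(x,v)=L-i$, $\operatorname{dist}(u,v)=L$. Its sections are finite, so $f$ is Borel.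
\end{proof}

\section{The test graphs and their spectral gap}\label{sec:spectral}

\subsection*{Raising the degree}
A bad graph of one degree gives bad graphs of all larger degrees.

\begin{lemma}\label{lem:mono}
Let $G'$ be a $d'$-regular acyclic Borel graph and let $d\ge d'$, $d\ge2$. Then $G'$ is an induced subgraph, on a Borel set, of a $d$-regular acyclic Borel graph $G$.
\end{lemma}

\begin{proof}
Let $\mathbb T$ be a countable tree with a root $o$ of degree $d-d'$ and all other vertices of degree $d$ (a single vertex if $d=d'$). On $V(G')\times V(\mathbb T)$ join $(x,o)$ to $(y,o)$ if $xy\in E(G')$, and $(x,u)$ to $(x,v)$ if $uv\in E(\mathbb T)$. This graph is Borel and $d$-regular, and it induces a copy of $G'$ on $V(G')\times\{o\}$. The tree $\{x\}\times\mathbb T$ is attached to the rest only at $(x,o)$, so a cycle using one of its edges would lie inside it. Hence every cycle lies in the copy of $G'$, and there is none.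
\end{proof}

A Borel homomorphism from $G$ restricts to one from $G'$. So Theorem~\ref{thm:A} needs only one value $d=d_0$, and Theorem~\ref{thm:B} needs only $d=3$.

\subsection*{Bernoulli shifts}
Let $\Delta$ be a countably infinite group. It acts on $\Omega=[0,1]^\Delta$ by $(\gamma\omega)(\gamma')=\omega(\gamma^{-1}\gamma')$, and the product $\mu$ of Lebesgue measures is invariant. Let $\Omega_0$ be the set of points with trivial stabilizer. It is invariant, Borel and conull: its complement is the countable union over $\gamma\ne e$ of the closed sets $\{\omega:\gamma\omega=\omega\}$, and $\gamma\omega=\omega$ forces $\omega(\gamma)=\omega(e)$, a null event. Probabilities and expectations refer to $\omega\sim\mu$ unless something else is said.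

Let $\Sigma\subseteq\Delta\setminus\{e\}$ be a finite set of size $D\ge2$, closed under inverses. Call $\Sigma$ \emph{treelike} if the graph on $\Delta$ with edges $\{\gamma,t\gamma\}$, $t\in\Sigma$, is acyclic. Let $G(\Delta,\Sigma)$ be the Borel graph on $\Omega_0$ with edges $\{\omega,t\omega\}$, $t\in\Sigma$. For $\omega\in\Omega_0$ the map $\gamma\mapsto\gamma\omega$ identifies the graph on $\Delta$ with the graph induced on the orbit of $\omega$, so for treelike $\Sigma$ the graph $G(\Delta,\Sigma)$ is $D$-regular and acyclic. A cycle in the graph on $\Delta$ spells a nonempty word in $\Sigma$ that equals $e$ and has no subword $tt^{-1}$. Hence the following sets are treelike.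
\begin{itemize}
\item $\Sigma=\{w_1^{\pm1},\dots,w_m^{\pm1}\}$, where $w_1,\dots,w_m\in\Delta$ freely generate a free subgroup. When $\Delta=F_m$ is itself free on $x_1,\dots,x_m$ we write $G_{2m}=G(F_m,\{x_i^{\pm1}\})$.
\item $\Sigma=\{y_1,y_2,y_3\}$ in $\Delta_3=\mathbb Z_2*\mathbb Z_2*\mathbb Z_2=\langle y_1,y_2,y_3\mid y_i^2\rangle$, where a nonempty word with no two equal adjacent letters is never trivial. We write $G_3=G(\Delta_3,\{y_1,y_2,y_3\})$.
\end{itemize}
The graphs $G_{2m}$ and $G_3$ are the counterexamples for Theorems~\ref{thm:A} and~\ref{thm:B}. The entropy inequality gains strength with the number of free generators, so in $\Delta_3$ we need free subgroups of large rank, generated by words of bounded length.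

\begin{lemma}\label{lem:free}
In $\Delta_3$ the elements $a=y_1y_2$ and $b=y_1y_3$ freely generate a free group. For every $m$ the elements $w_j=a^jba^{-j}$, $1\le j\le m$, freely generate a free group, and each is a word of length at most $4m+2$ in $y_1,y_2,y_3$.
\end{lemma}

\begin{proof}
Take a nonempty reduced word in $a^{\pm1},b^{\pm1}$. A positive letter has the form $y_1y$ and a negative letter the form $yy_1$, with $y\in\{y_2,y_3\}$. Two consecutive letters of the same sign read $y_1yy_1y'$ or $yy_1y'y_1$, with one $y_1$ between $y$ and $y'$. Two consecutive letters of opposite sign read $y_1yy'y_1$ or $yy_1y_1y'=yy'$, and here $y\ne y'$ because the word is reduced. So after deleting the pairs $y_1y_1$ we have a nonempty word with no two equal adjacent letters, which is not trivial.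

A nonempty reduced word in the $w_j^{\pm1}$ equals
\[
w_{j_1}^{\epsilon_1}\cdots w_{j_L}^{\epsilon_L}=a^{j_1}b^{\epsilon_1}a^{j_2-j_1}b^{\epsilon_2}\cdots a^{j_L-j_{L-1}}b^{\epsilon_L}a^{-j_L},\qquad\epsilon_l=\pm1 .
\]
A middle power of $a$ is trivial only if $j_l=j_{l+1}$, and then $\epsilon_l=\epsilon_{l+1}$ by reducedness. So the right side is a nonempty reduced word in $a^{\pm1},b^{\pm1}$. Finally $w_j$ has at most $2m+1$ letters $a^{\pm1},b$, each of length $2$.
\end{proof}

\subsection*{The spectral gap}
Let $T$ be the averaging operator $(T\varphi)(\omega)=\frac1D\sum_{t\in\Sigma}\varphi(t\omega)$ on real $L^2(\Omega,\mu)$. It fixes the constants and preserves the space $L^2_0$ of functions of mean $0$. Put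
\[
\rho_D=\frac{2\sqrt{D-1}}D,\qquad\text{so that}\qquad\rho_3=\frac{2\sqrt2}3,\qquad\rho_{2m}=\frac{\sqrt{2m-1}}m\le\sqrt{\frac2m}.
\]
Note that $\rho_D<1$ for $D\ge3$, while $\rho_2=1$; this is where degree $2$ differs.

\begin{lemma}\label{lem:spectral}
If $\Sigma$ is treelike of size $D$, the norm of $T$ on $L^2_0$ is at most $\rho_D$.
\end{lemma}

\begin{proof}
We compare $T$ with the operator $(T_\Delta\psi)(\gamma)=\frac1D\sum_{t\in\Sigma}\psi(t\gamma)$ on $\ell^2(\Delta)$, which is $\frac1D$ times the adjacency operator of a $D$-regular forest. In each component of the forest fix an end, and let $p(\gamma)$ be the neighbor of $\gamma$ toward that end. The other $D-1$ neighbors of $\gamma$ are exactly the $\gamma'$ with $p(\gamma')=\gamma$. With $(J\psi)(\gamma)=\psi(p(\gamma))$, the adjacency operator is therefore $J+J^*$, and $\|J\psi\|^2=(D-1)\|\psi\|^2$. So $\|T_\Delta\|\le\rho_D$.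

Let $(\varphi_n)_{n\ge0}$ be an orthonormal basis of $L^2[0,1]$ with $\varphi_0=1$. The products $e_\tau(\omega)=\prod_\gamma\varphi_{\tau(\gamma)}(\omega(\gamma))$, over finitely supported $\tau:\Delta\to\{0,1,2,\dots\}$, form an orthonormal basis of $L^2(\Omega)$, and those with $\tau\ne0$ form a basis of $L^2_0$. With $(t\tau)(\gamma)=\tau(t^{-1}\gamma)$ we have $e_\tau(t^{-1}\omega)=\prod_\gamma\varphi_{\tau(\gamma)}(\omega(t\gamma))=e_{t\tau}(\omega)$, so $Te_\tau=\frac1D\sum_{t\in\Sigma}e_{t\tau}$ as $\Sigma=\Sigma^{-1}$. Thus $L^2_0$ is the orthogonal sum of the $T$-invariant subspaces spanned by the orbits $\{e_{\gamma\tau}:\gamma\in\Delta\}$. Fix $\tau\ne0$. Its stabilizer $L$ is finite, because left multiplication by an element of $L$ maps a fixed point of the finite support of $\tau$ into the support, and does so injectively in the element. The map $e_{\gamma\tau}\mapsto|L|^{-1/2}1_{\gamma L}$ is an isometry of the orbit subspace into $\ell^2(\Delta)$, and it carries $T$ to $T_\Delta$ since $T_\Delta1_{\gamma L}=\frac1D\sum_t1_{t\gamma L}$. So $T$ has norm at most $\|T_\Delta\|$ on each summand.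
\end{proof}

A \emph{random edge} of $G(\Delta,\Sigma)$ is a pair $(\omega,t\omega)$ with $\omega\sim\mu$ and $t\in\Sigma$ uniform and independent. Both ends have law $\mu$. If $\Sigma=\{w_i^{\pm1}\}$, then $(\omega,w_i^{-1}\omega)$ has the law of $(w_i\omega,\omega)$, so for events symmetric in the two ends we may take $t$ uniform in $\{w_1,\dots,w_m\}$.

\begin{proposition}\label{prop:expander}
Let $\Sigma$ be treelike of size $D$, let $\rho=\rho_D$ and $G=G(\Delta,\Sigma)$.
\begin{itemize}
\item[(a)] If $A,B\subseteq\Omega$ have measures $\alpha,\beta$, then $|\langle T1_A,1_B\rangle-\alpha\beta|\le\rho\sqrt{\alpha(1-\alpha)\beta(1-\beta)}$.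
\item[(b)] A measurable independent set of $G$ has measure at most $\rho/(1+\rho)$.
\item[(c)] Let $f$ be a Borel homomorphism from $G$, or from its restriction to a conull invariant Borel set, to a countable graph $H$, and let $F\subseteq E(H)$ be a forest. Then $f$ maps a random edge into $F$ with probability at most $(1+\rho)/2$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $T1=1$ and $T$ preserves $L^2_0$, we have $\langle T1_A,1_B\rangle=\alpha\beta+\langle T(1_A-\alpha),1_B-\beta\rangle$, and $\|1_A-\alpha\|^2=\alpha(1-\alpha)$.

(b) If $A$ is independent then $\langle T1_A,1_A\rangle=0$, so $\alpha^2\le\rho\alpha(1-\alpha)$ by (a).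

(c) Color $V(H)$ with $\pm1$ so that the ends of each edge of $F$ differ, and let $\varphi(\omega)$ be the color of $f(\omega)$, with mean $\bar\varphi$. As in (a), $\langle T\varphi,\varphi\rangle\ge\bar\varphi^2-\rho(1-\bar\varphi^2)\ge-\rho$. An edge mapped into $F$ has different values of $\varphi$ at its ends, and this has probability $\frac12(1-\langle T\varphi,\varphi\rangle)\le\frac12(1+\rho)$.
\end{proof}

\section{An entropy inequality}\label{sec:entropy}

For a random variable $X$ with finitely many values, the \emph{entropy} is $h(X)=-\sum_a\Pr(X=a)\log\Pr(X=a)$; it is a continuous function of the law $p$ of $X$, also written $h(p)$. The \emph{mutual information} of $X$ and $Y$, with joint law $P$ and marginals $P_X,P_Y$, is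
\[
I(X;Y)=h(X)+h(Y)-h(X,Y)=\sum_{a,b}P(a,b)\log\frac{P(a,b)}{P_X(a)P_Y(b)} .
\]
It vanishes for independent variables, and it is large when the pair often satisfies a relation that independent copies would rarely satisfy.

\begin{lemma}\label{lem:div}
Let $X,Y$ take finitely many values and let $R$ be a set of pairs. If $\Pr((X,Y)\in R)=x$ and $(P_X\times P_Y)(R)\le M$ with $M>0$, then
\[
I(X;Y)\ge x\log\frac xM+(1-x)\log(1-x)\ge\psi(x):=x\log\frac xM-x .
\]
The function $\psi$ is convex on $[0,1]$.
\end{lemma}

\begin{proof}
The log-sum inequality (Jensen's inequality for $u\log u$) says that $\sum_i\alpha_i\log(\alpha_i/\beta_i)\ge\alpha\log(\alpha/\beta)$ for $\alpha_i\ge0$, $\beta_i>0$ with sums $\alpha,\beta$. Apply it to the terms of $I(X;Y)$ inside $R$, where $\alpha=x$ and $\beta\le M$, and to those outside $R$, where $\alpha=1-x$ and $\beta\le1$. This gives the first bound. The second is $u\log u\ge u-1$ with $u=1-x$. Convexity holds since $\psi''(x)=1/x>0$ and $\psi$ is continuous at $0$.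
\end{proof}

\begin{proposition}\label{prop:entropy}
Let $w_1,\dots,w_m\in\Delta$ freely generate a free subgroup, and let $Z:\Omega\to\mathcal A$ be measurable with $\mathcal A$ finite. Then
\[
\sum_{i=1}^mI\big(Z(\omega);Z(w_i\omega)\big)\le h(Z).
\]
\end{proposition}

For $m=1$ this is the general bound $I(X;Y)\le h(X)$. For $m\ge2$ it uses the product structure of $\mu$: for an invariant measure that admits a nonconstant invariant $Z$, the left side would be $m\,h(Z)$.

The proof counts colorings of a finite model. Replace the free group by $m$ random permutations $\sigma_i$ of $[n]=\{1,\dots,n\}$, and call a word $z\in\mathcal A^n$ good if the pairs $(z_j,z_{\sigma_ij})$ have nearly the statistics of $(Z(\omega),Z(w_i\omega))$ for each $i$. There are about $e^{nh(Z)}$ candidate words, and a candidate is compatible with $\sigma_i$ with probability about $e^{-nI_i}$, where $I_i$ is the $i$th mutual information. So the expected number of good words is about $e^{n(h(Z)-\sum_iI_i)}$. But $Z$ is nearly a local rule applied to independent labels, and the random permutations act locally like the free group, so running the rule on $[n]$ produces a good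 word. Hence the exponent is not negative.

\begin{proof}
Let $F$ be the group generated by the $w_i$, and write $\Delta=\bigsqcup_{c\in C}Fc$. Let $K=[0,1]^C$ with product measure $\kappa$. The map sending $\omega$ to $\gamma\mapsto(\omega(\gamma c))_{c\in C}$ identifies $(\Omega,\mu)$ with $(K^F,\kappa^F)$, and it commutes with the shift by $w\in F$ because $(w\omega)(\gamma c)=\omega(w^{-1}\gamma c)$. So we work on $K^F$. Let $\zeta$ be the law of $Z(\omega)$ and $\zeta_i$ that of $(Z(\omega),Z(w_i\omega))$. By invariance both marginals of $\zeta_i$ are $\zeta$, and we must show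
\begin{equation}\label{eq:entropygoal}
h(\zeta)+\sum_{i=1}^m\big(h(\zeta_i)-2h(\zeta)\big)\ge0 .
\end{equation}
Fix $\eta>0$.

\emph{A local rule.} Every measurable set is approximated in measure by Borel sets depending on finitely many coordinates. Choose such sets $C_a$ with $\kappa^F(C_a\triangle Z^{-1}(a))\le\eta/|\mathcal A|$, and let $Z'(\omega)$ be the first $a$, in a fixed order, with $\omega\in C_a$ (a fixed letter if there is none). Then $Z'$ depends only on the coordinates in a finite set $B\subseteq F$, and $Z'=Z$ off the symmetric differences, so $\Pr(Z\ne Z')\le\eta$. The law $\zeta_i'$ of $(Z'(\omega),Z'(w_i\omega))$ is within $2\eta$ of $\zeta_i$ in each entry. All these pairs depend only on $\omega|_D$, where $D=B\cup\bigcup_iw_i^{-1}B$.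

\emph{The finite model.} Let $\sigma_1,\dots,\sigma_m$ be independent uniform permutations of $[n]$, let $\sigma:F\to\mathrm{Sym}(n)$ be the homomorphism with $w_i\mapsto\sigma_i$, and let $\xi_1,\dots,\xi_n$ be independent of law $\kappa$ and independent of $\sigma$. The view from $j\in[n]$ is the point $\omega_j\in K^F$ given by $\omega_j(\gamma)=\xi_{\sigma(\gamma)^{-1}j}$. It is equivariant:
\[
(w\omega_j)(\gamma)=\omega_j(w^{-1}\gamma)=\xi_{\sigma(\gamma)^{-1}\sigma(w)j}=\omega_{\sigma(w)j}(\gamma).
\]
Put $z_j=Z'(\omega_j)$. Then $(z_j,z_{\sigma_ij})=(Z'(\omega_j),Z'(w_i\omega_j))$ is a function of $\omega_j|_D$.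

\emph{Local freeness.} We claim that for $j\ne j'$ the $2|D|$ points $\sigma(\gamma)^{-1}j$, $\sigma(\gamma)^{-1}j'$, $\gamma\in D$, are distinct with probability at least $1-\varepsilon_n$, where $\varepsilon_n\to0$ does not depend on $j,j'$. An equality $\sigma(\gamma)^{-1}j=\sigma(\gamma')^{-1}j$ with $\gamma\ne\gamma'$ means $\sigma(\gamma'\gamma^{-1})j=j$, and $\sigma(\gamma)^{-1}j=\sigma(\gamma')^{-1}j'$ means $\sigma(\gamma'\gamma^{-1})j=j'$. As $D$ is finite, it suffices to bound these two kinds of events.

For the second kind, conjugating all $\sigma_i$ by a fixed permutation preserves their joint law, so for fixed $\gamma$ the probability $\Pr(\sigma(\gamma)j=j')$ is the same for all pairs $j\ne j'$. Summing over $j'$ shows that it is at most $1/(n-1)$.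

For the first kind, let $\gamma=t_L\cdots t_1\ne e$ be reduced, with $t_l\in\{w_i^{\pm1}\}$, and reveal $j_0=j$, $j_l=\sigma(t_l)j_{l-1}$ one step at a time. Suppose $j_0,\dots,j_l$ are distinct and let $t=t_{l+1}$. The value $\sigma(t)j_l$ could have been revealed only by an earlier step with letter $t$ starting at $j_l$, and there is none, or by an earlier step with letter $t^{-1}$ ending at $j_l$. The only step ending at $j_l$ is the last one, and $t_l\ne t^{-1}$ since the word is reduced. Conditionally on the past, $\sigma(t)$ is a uniform permutation with at most $l$ prescribed values, so $j_{l+1}$ is uniform on a set of at least $n-L$ points. It is one of the $l+1\le L$ earlier points with probability at most $L/(n-L)$. Summing over the steps, $\Pr(\sigma(\gamma)j=j)\le L^2/(n-L)\to0$.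

\emph{A good word exists.} If the $2|D|$ points are distinct, then conditionally on $\sigma$ the restrictions $\omega_j|_D$ and $\omega_{j'}|_D$ are independent of law $\kappa^D$. Fix $i,a,b$ and let $X_j$ be the indicator of $(z_j,z_{\sigma_ij})=(a,b)$. Then $|\mathbb EX_j-\zeta'_i(a,b)|\le\varepsilon_n$ and $|\mathbb EX_jX_{j'}-\zeta_i'(a,b)^2|\le\varepsilon_n$ for $j\ne j'$. So $\bar X=\frac1n\sum_jX_j$ has mean within $\varepsilon_n$ of $\zeta'_i(a,b)$ and variance
\[
\mathbb E\bar X^2-(\mathbb E\bar X)^2\le\Big(\frac1n+\zeta_i'(a,b)^2+\varepsilon_n\Big)-\big(\zeta_i'(a,b)^2-2\varepsilon_n\big)=\frac1n+3\varepsilon_n .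
\]
By Chebyshev's inequality and a union bound over the $m|\mathcal A|^2$ triples $(i,a,b)$, for large $n$ all these averages are within $\eta$ of $\zeta_i'(a,b)$ with probability at least $\frac12$. Call $z\in\mathcal A^n$ \emph{good} for $\sigma$ if for each $i$ the empirical distribution $P_i$ of the pairs $(z_j,z_{\sigma_ij})_{j\in[n]}$ is within $3\eta$ of $\zeta_i$ in each entry. We have shown that for large $n$, with probability at least $\frac12$ over $\sigma$, some word is good.

\emph{Counting good words.} The \emph{type} of a word of length $n$ over a finite alphabet $\mathcal B$ is $p=(n_a/n)_a$, where $n_a$ counts the letter $a$. There are at most $(n+1)^{|\mathcal B|}$ types, and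
\begin{equation}\label{eq:types}
(n+1)^{-|\mathcal B|}e^{nh(p)}\le\frac{n!}{\prod_an_a!}\le e^{nh(p)} .
\end{equation}
Indeed, draw a word with independent letters of law $p$. Each word of type $p$ has probability $e^{-nh(p)}$, which gives the upper bound. For the lower bound, $p$ is the most likely type: by $k!/l!\le k^{k-l}$, the ratio of the probability of counts $(n_a')$ to that of $(n_a)$ is $\prod_a\frac{n_a!}{n_a'!}(n_a/n)^{n_a'-n_a}\le n^{\sum_a(n_a-n'_a)}=1$, the product being over the letters with $n_a>0$.

Fix $z\in\mathcal A^n$ of type $p$. Both marginals of each $P_i$ equal $p$. Given a matrix $N=nP$ of nonnegative integers with row and column sums $(n_a)$, a permutation with $\#\{j:z_j=a,\ z_{\sigma_ij}=b\}=N(a,b)$ is specified by splitting each class $\{z=a\}$ into parts of sizes $N(a,b)$ according to the class of the image, splitting each class $\{z=b\}$ into parts of sizes $N(a,b)$ according to the class of the preimage, and choosing bijections between matching parts. So $P_i=P$ with probability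
\[
\frac1{n!}\prod_a\frac{n_a!}{\prod_bN(a,b)!}\prod_b\frac{n_b!}{\prod_aN(a,b)!}\prod_{a,b}N(a,b)!=\frac{n!/\prod_{a,b}N(a,b)!}{\big(n!/\prod_an_a!\big)^2}\le(n+1)^{2|\mathcal A|}e^{n(h(P)-2h(p))}
\]
by \eqref{eq:types}. The $\sigma_i$ are independent. Sum over types $p$, over the at most $e^{nh(p)}$ words of type $p$, and over the at most $(n+1)^{m|\mathcal A|^2}$ choices of matrices. With a constant $c_0=c_0(m,|\mathcal A|)$,
\[
\tfrac12\le(n+1)^{c_0}e^{n\Phi_\eta},\qquad\Phi_\eta=\max\Big[h(p)+\sum_i\big(h(P_i)-2h(p)\big)\Big],
\]
where the maximum is over the compact set of all $(p,P_1,\dots,P_m)$ such that each law $P_i$ has both marginals $p$ and is within $3\eta$ of $\zeta_i$. Letting $n\to\infty$ gives $\Phi_\eta\ge0$. As $\eta\to0$ the maximizers converge to $(\zeta,\zeta_1,\dots,\zeta_m)$, and \eqref{eq:entropygoal} follows by continuity of $h$.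
\end{proof}

\section{The case of equal masses}\label{sec:uniform}

We now show both theorems in miniature, under the extra assumption that the label $f(\omega)$ is uniform on a finite graph $H$. (A map defined on a conull set is extended arbitrarily to $\Omega$ when Proposition~\ref{prop:entropy} is applied.) The two lemmas that express the sparseness of $H$ are used again in the full proofs. A graph has no $4$-cycle exactly when any two distinct vertices have at most one common neighbor.

\begin{lemma}\label{lem:C4}
Let $H$ have no $4$-cycle, let $\nu$ be a probability measure on the countable set $V(H)$, and let $\nu(v)\le\epsilon$ for all $v\in W\subseteq V(H)$. Then $R=E(H)\cap W^2$ satisfies $(\nu\times\nu)(R)\le\sqrt{2\epsilon}$.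
\end{lemma}

\begin{proof}
Let $g(u)=\sum_{v:(u,v)\in R}\nu(v)$. By the Cauchy--Schwarz inequality and $\nu(W)\le1$,
\[
(\nu\times\nu)(R)^2=\Big(\sum_{u\in W}\nu(u)g(u)\Big)^2\le\sum_{u\in W}\nu(u)g(u)^2=\sum_{(u,v)\in R}\nu(u)\nu(v)^2+\sum_{\substack{v,v'\in W\\ v\ne v'}}\nu(v)\nu(v')\sum_{\substack{u\in W\\ uv,\,uv'\in E(H)}}\nu(u).
\]
The first sum is at most $\epsilon\,(\nu\times\nu)(R)\le\epsilon$. In the second the inner sum has at most one term, so the total is at most $\epsilon$.
\end{proof}

\begin{example}\label{ex:A}
Let $f:G_{12}\to H$ be a Borel homomorphism, where $H$ has $n$ vertices and no $4$-cycle, and suppose $f(\omega)$ is uniform on $V(H)$. Fibers are independent, so $\frac1n\le\frac\rho{1+\rho}<\frac12$ by Proposition~\ref{prop:expander}(b), and $n\ge3$. The pair $(f(\omega),f(x_i\omega))$ is always an edge, while two independent uniform vertices are adjacent with probability at most $\sqrt{2/n}$. Lemma~\ref{lem:div} with $x=1$ gives $I(f(\omega);f(x_i\omega))\ge\frac12\log\frac n2$: a neighbor reveals about half of the entropy $\log n$. Proposition~\ref{prop:entropy} with $m=6$ gives $3\log\frac n2\le\log n$, that is $n^2\le8$,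 a contradiction.
\end{example}

Large odd girth gives no such bound. Replace each vertex of an odd cycle $C_\ell$ by $N$ independent vertices and each edge by a complete bipartite graph. The result maps to $C_\ell$, so it has odd girth $\ell$, but two uniform vertices are adjacent with probability $2/\ell$ however large $N$ is.

For larger girth we need the following standard facts. A walk is \emph{non-backtracking} if it never traverses an edge and immediately returns along it.

\begin{lemma}\label{lem:girth}
Let $H$ be a graph of girth $g$, and let $j\ge0$, $k\ge1$ be integers.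
\begin{itemize}
\item[(a)] A non-backtracking walk of length less than $g$ is a path.
\item[(b)] If $g>2j$, two vertices are joined by at most one path of length at most $j$.
\item[(c)] If $g>2j+1$ and all vertices of $H$ are within distance $j$ of a vertex $w$, then $H$ is a tree.
\item[(d)] If $g>2k$ and $H$ has $n$ vertices and minimum degree $D\ge1$, then $(D-1)^k\le n$.
\item[(e)] If $g>2k$ and $H$ has $n$ vertices, then $H$ has at most $2n^{1+1/k}$ edges.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If a vertex repeats, take a repetition with the smallest gap. The gap is not $1$ (no loops) or $2$ (no backtracking), so it encloses a cycle of length less than $g$. (b) Follow one of two different paths from the point where it first leaves the other to the point where it first returns; this closes a cycle of length at most $2j$. (c) An edge outside a breadth-first tree from $w$ closes a cycle of length at most $2j+1$. (d) From a fixed vertex there are at least $(D-1)^k$ non-backtracking walks of length $k$, and by (a) and (b) they have different ends. (e) Let $H$ have $e\ge1$ edges. Repeatedly delete vertices of current degree less than $e/n$.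 This removes fewer than $e$ edges in total, so a nonempty subgraph of minimum degree $D\ge e/n$ remains, and $D\ge1$. By (d), $D\le1+n^{1/k}$, so $e\le nD\le2n^{1+1/k}$.
\end{proof}

\begin{example}\label{ex:B}
Let $f:G_3\to H$ be a Borel homomorphism, where $H$ is $D$-regular on $n$ vertices with girth at least $17$, and suppose $f(\omega)$ is uniform on $V(H)$. Use the free pair $a,b$ of Lemma~\ref{lem:free}. The path $\omega,\,y_2\omega,\,y_1y_2\omega=a\omega$ shows that $f(\omega)$ and $f(a\omega)$ are the ends of a walk of length $2$ in $H$, and the path $\omega,\,y_3\omega,\,b\omega$ does the same for $b$. Two independent uniform vertices are so related with probability at most $D^2/n$. Lemma~\ref{lem:div} and Proposition~\ref{prop:entropy} give $2\log(n/D^2)\le\log n$, that is $n\le D^4$. This is impossible. Since $H$ has an edge, $D\ge1$ and $n\ge2$, which excludes $D=1$. If $D=2$ then $n\le16$, but $H$ contains a cycle. If $D\ge3$, Lemma~\ref{lem:girth}(d) with $k=8$ gives $(D-1)^8\le D^4$, so $(D-1)^2\le D$, which is false.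
\end{example}

Entropy alone cannot handle unequal masses. Let $(X,Y)$ be a uniformly random oriented edge of the star with $N$ leaves. Then $h(X)=h(Y)=\log2+\frac12\log N$ and $h(X,Y)=\log2N$, so $I(X;Y)=\log2$, a vanishing fraction of $h(X)$. An edge between a heavy and a light vertex may carry almost no information. The star is excluded as a target for a different reason: it is a forest, and Proposition~\ref{prop:expander}(c) applies. The full proofs combine the two mechanisms.

\section{Heights and scales}\label{sec:scales}

Let $G$ be $G_{2m}$ or $G_3$, with group $\Delta$, and let $f:G\to H$ be a Borel homomorphism to a countable graph. Let $\nu$ be the law of $f(\omega)$; by invariance it is also the law of $f(\gamma\omega)$ for each $\gamma\in\Delta$. Since $H$ is countable, the preimage of the set of vertices of mass $0$ is null, and so is the union of its translates. Restrict $f$ to the complement of this union, a conull invariant Borel set, and delete the vertices of mass $0$ from $H$. Deleting vertices creates no cycle. So we may assume $\nu(v)>0$ for all $v$, and we define the \emph{height}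
\[
s(v)=-\log\nu(v).
\]
High vertices are light and low vertices are few: a vertex of height at least $t$ has mass at most $e^{-t}$, and at most $e^\tau$ vertices have height at most $\tau$. Every estimate below multiplies a count of the second kind by a mass of the first kind.

The entropy of $f$ may be infinite, so we apply Proposition~\ref{prop:entropy} to $f$ truncated to a finite set $W$ of labels.

\begin{lemma}\label{lem:budget}
Let $w_1,\dots,w_m\in\Delta$ freely generate a free subgroup. Let $W\subseteq V(H)$ with $s\le\tau$ on $W$, let $q=\nu(W)$, and let $R\subseteq W^2$ with $(\nu\times\nu)(R)\le M$. If $Q=\frac1m\sum_i\Pr\big((f(\omega),f(w_i\omega))\in R\big)$ is positive, then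
\[
Q\Big(\log\frac QM-1\Big)\le\frac{q(\tau+1)}m .
\]
\end{lemma}

\begin{proof}
The set $W$ is finite. Let $Z=f$ on $f^{-1}(W)$ and $Z=*$ elsewhere. Using $u\log\frac1u\le1-u$,
\[
h(Z)=\sum_{v\in W}\nu(v)s(v)+(1-q)\log\frac1{1-q}\le q\tau+q .
\]
The law of $Z$ agrees with $\nu$ on $W$, so the product of the marginals of $(Z(\omega),Z(w_i\omega))$ gives $R$ mass at most $M$. With $Q_i=\Pr((f(\omega),f(w_i\omega))\in R)$, convexity of $\psi$, Lemma~\ref{lem:div} and Proposition~\ref{prop:entropy} give $\psi(Q)\le\frac1m\sum_i\psi(Q_i)\le\frac1m\sum_iI(Z(\omega);Z(w_i\omega))\le\frac1mh(Z)$.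
\end{proof}

We take for $W$ a window of heights $t\le s<\lambda^2t$. Then $\tau=\lambda^2t$, and sparseness of $H$ will give $\log\frac1M\ge ct$ with a constant $c>0$, so the two sides are of order $Qt$ and $qt/m$. To reach a contradiction for large $m$ we need a scale $t$ at which $Q$ is comparable to $q$, and at which $Q$ is not so small that $\log Q$ cancels $\log\frac1M$. Averaging over $t$ with the scale-invariant measure $dt/t$ finds one, provided that pairs of labels have comparable heights with positive probability.

\begin{lemma}\label{lem:scale}
Let $w_1,\dots,w_m\in\Delta$, $U\subseteq V(H)$, $\lambda>1$ and $S,\theta,P>0$. Suppose that $s\ge S$ on $V(H)$, and that for $i\in[m]$ uniform and independent of $\omega$, with probability at least $P$ both $f(\omega)$ and $f(w_i\omega)$ lie in $U$ and their heights differ by a factor at most $\lambda$. Put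
\[
W_t=\{v\in U:t\le s(v)<\lambda^2t\},\qquad q_t=\nu(W_t),\qquad Q_t=\frac1m\sum_i\Pr\big(f(\omega),f(w_i\omega)\in W_t\big).
\]
If $\int_{S/\lambda^2}^\infty e^{-\theta t}\frac{dt}t<\frac P2\log\lambda$, then there is $t>S/\lambda^2$ with $Q_t>e^{-\theta t}$ and $Q_t\ge\dfrac P{4\nu(U)}\,q_t$.
\end{lemma}

\begin{proof}
A vertex $v\in U$ lies in $W_t$ for $s(v)/\lambda^2<t\le s(v)$, an interval of $\frac{dt}t$-measure $2\log\lambda$. Two vertices $u,v\in U$ with $s(u)\le s(v)\le\lambda s(u)$ both lie in $W_t$ for $s(v)/\lambda^2<t\le s(u)$, an interval of measure $\log(\lambda^2s(u)/s(v))\ge\log\lambda$; this is why the window has ratio $\lambda^2$. By Tonelli's theorem $\int_0^\infty q_t\frac{dt}t=2\nu(U)\log\lambda$ and $\int_0^\infty Q_t\frac{dt}t\ge P\log\lambda$, and both integrals are finite as $Q_t\le q_t$. Hence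
\[
\int_0^\infty\Big(Q_t-\frac P{4\nu(U)}q_t\Big)\frac{dt}t\ge\frac P2\log\lambda .
\]
For $t\le S/\lambda^2$ the window is empty and the integrand vanishes. So the bracket cannot be at most $e^{-\theta t}$ for all $t>S/\lambda^2$, and any $t$ where it is larger has both properties.
\end{proof}

\section{Targets without a 4-cycle}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $S=1024$, let $m\ge2e^{2S}$ be an integer, and put $d_0=2m$, $G=G_{2m}$, $\rho=\rho_{2m}\le\sqrt{2/m}\le e^{-S}$. By Lemma~\ref{lem:mono} it suffices to treat $G$. Suppose $f:G\to H$ is a Borel homomorphism to a countable graph without a $4$-cycle, and use the notation of Section~\ref{sec:scales}.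

\emph{Step 1: all vertices are high.} As $H$ has no loops, $f^{-1}(v)$ is independent, so $\nu(v)\le\rho$ by Proposition~\ref{prop:expander}(b). Thus $s\ge S$.

\emph{Step 2: a quarter of the edges are level.} A neighbor $v$ of $u$ is \emph{lower} if $s(v)\le s(u)/8$. An edge of $H$ is \emph{steep} if one end is a lower neighbor of the other, which is then its \emph{higher end} (unique, since $s>0$), and \emph{level} otherwise. Steep edges are those on which, as in the star, entropy says nothing. If every vertex had at most one lower neighbor they would form a forest, so let $\mathrm{Bad}$ be the set of vertices with at least two lower neighbors.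

Let $u\in\mathrm{Bad}$ with $t\le s(u)<2t$. Two of its neighbors lie in $\{s\le t/4\}$, a set of at most $e^{t/4}$ vertices. A pair of vertices has at most one common neighbor, so there are at most $\frac12e^{t/2}$ such $u$, each of mass at most $e^{-t}$. The intervals $[t,2t)$ with $t=2^jS$, $j\ge0$, cover all heights by Step 1, and $2^j\ge j+1$, so
\[
\nu(\mathrm{Bad})\le\frac12\sum_{j\ge0}e^{-2^jS/2}\le\frac12\sum_{j\ge0}e^{-512(j+1)}\le\frac1{16}.
\]
Let $F$ be the set of steep edges whose higher end is not in $\mathrm{Bad}$. It is a forest. Indeed, on a cycle in $F$ a vertex $u$ of maximal height is the higher end of both its cycle edges, so it has two lower neighbors, while $u\notin\mathrm{Bad}$ by the definition of $F$.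

By Proposition~\ref{prop:expander}(c) a random edge of $G$ maps into $F$ with probability at most $(1+\rho)/2$. If it maps to a steep edge outside $F$, one of its ends has label in $\mathrm{Bad}$, which has probability at most $2\nu(\mathrm{Bad})\le\frac18$. So it maps to a level edge with probability at least $\frac{1-\rho}2-\frac18\ge\frac14$.

\emph{Step 3: the scale.} The ends of a level edge have heights within a factor $8$, and being level is symmetric in the two ends. Apply Lemma~\ref{lem:scale} with $w_i=x_i$, $U=V(H)$, $\lambda=8$, $P=\frac14$, $\theta=\frac14$. Here $S/\lambda^2=16$ and $\int_{16}^\infty e^{-t/4}\frac{dt}t\le\frac1{16}\cdot4e^{-4}<\frac18\log8$. We obtain $t>16$ with $Q_t>e^{-t/4}$ and $Q_t\ge q_t/16$, where $W_t=\{t\le s<64t\}$.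

\emph{Step 4: the contradiction.} Let $R=E(H)\cap W_t^2$. By Lemma~\ref{lem:C4} with $\epsilon=e^{-t}$ we may take $M=\sqrt2e^{-t/2}$. Since $f$ is a homomorphism, $(f(\omega),f(x_i\omega))\in R$ as soon as both labels are in $W_t$, so the quantity $Q$ of Lemma~\ref{lem:budget} is $Q_t$. As $t>16$,
\[
\log\frac{Q_t}M-1\ge-\frac t4+\frac t2-\log\sqrt2-1\ge\frac t4-2\ge\frac t8 .
\]
Lemma~\ref{lem:budget} with $\tau=64t$ gives
\[
\frac{q_tt}{128}\le\frac{Q_tt}8\le\frac{q_t(64t+1)}m\le\frac{65\,q_tt}m .
\]
Since $q_t\ge Q_t>0$, we get $m\le8320$, a contradiction.
\end{proof}

The absence of $4$-cycles is used twice, for vertices with two low neighbors in Step 2 and for the mass of the adjacency relation in Step 4; triangles and other cycles play no role. The degree is large mainly for Step 1, which makes $t$ large enough to absorb the constants.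

\section{Targets of large girth in degree three}\label{sec:B}

In $G_3$ the degree no longer helps, and three things change. The number $\rho_3$ is fixed, so large heights must come from the girth of $H$ (Lemma~\ref{lem:high}). The free generators $w_i$ are words of length up to $r$, so $f(\omega)$ and $f(w_i\omega)$ are the ends of a walk of length $r$, and we need heights to be comparable throughout a ball of radius $r$, not only along an edge (Lemma~\ref{lem:stable}). Finally $H$ need not be regular as in Example~\ref{ex:B}: one vertex of huge degree on the walk destroys the information between its ends, so such vertices must be shown to be rare. The last two points rest on one counting lemma.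

\subsection*{Hulls}
For finite $W\subseteq V(H)$ let $\mathrm{Hull}_\ell(W)$ be the union of all paths of length at most $\ell$ in $H$ between distinct points of $W$. It replaces the set of common neighbors in Step 2 above. Uniqueness of short paths bounds its size by about $\ell|W|^2$. We shall compare heights within a factor close to $1$, and for that the exponent must be close to $1$.

\begin{lemma}\label{lem:hull}
Let $k,\ell\ge1$ be integers, let $H$ have girth greater than $2k(\ell+1)$, and let $W\subseteq V(H)$ be finite with $|W|\le n$ for a real $n\ge1$. Then $\Gamma=\mathrm{Hull}_\ell(W)$ satisfies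
\[
|E(\Gamma)|\le2(\ell+1)n^{1+1/k},\qquad|V(\Gamma)|\le(2\ell+1)n^{1+1/k}.
\]
\end{lemma}

\begin{proof}
The idea is to contract $\Gamma$ to a graph on $W$ that still has large girth and to apply Lemma~\ref{lem:girth}(e). We may assume $W\ne\emptyset$, and we add the missing points of $W$ to $\Gamma$ as isolated vertices, which only enlarges $V(\Gamma)$. By Lemma~\ref{lem:girth}(b), $\Gamma$ is finite. Distances are taken in $\Gamma$; every vertex is within $\ell/2$ of $W$.

Assign each vertex $z$ to the nearest point of $W$, breaking ties by a fixed order of $W$, and let the \emph{cell} $C_w$ be the subgraph of $\Gamma$ induced by the vertices assigned to $w$. If $z\in C_w$ and $y$ lies on a shortest path from $z$ to $w$, then $y\in C_w$: if $w'$ is nearer to $y$ than $w$, or as near and earlier in the order, then $\operatorname{dist}(z,w')\le\operatorname{dist}(z,y)+\operatorname{dist}(y,w')$ shows that $w'$ also beats $w$ for $z$. So every vertex of $C_w$ is within $\ell/2$ of $w$ inside $C_w$, and $C_w$ is a tree by Lemma~\ref{lem:girth}(c). Two vertices of a cell are joined in it by a path of length at most $\ell$.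

Two cells are joined by at most one edge, since two such edges and two tree paths would form a cycle of length at most $2\ell+2$. Let $\bar\Gamma$ be the graph on $W$ in which $w,w'$ are adjacent if their cells are joined; its edges correspond to the edges of $\Gamma$ between cells. A cycle of length $j$ in $\bar\Gamma$ lifts to a cycle in $\Gamma$ made of $j$ such edges and $j$ tree paths in disjoint cells, of length at most $j(\ell+1)$. So $\bar\Gamma$ has girth greater than $2k$, and $|E(\bar\Gamma)|\le2n^{1+1/k}$.

It remains to bound the cells. A leaf $z\ne w$ of $C_w$ is not in $W$, because points of $W$ lie in their own cells. So $z$ is an interior vertex of one of the paths defining $\Gamma$ and has degree at least $2$ in $\Gamma$, hence it has an edge to another cell. Different leaves of $C_w$ give different edges, so $C_w$ has at most $\deg_{\bar\Gamma}(w)$ leaves other than $w$. Every vertex of $C_w$ other than $w$ lies on the path from $w$ to such a leaf, which has at most $\ell/2$ vertices besides $w$. Thus $\sum_w(|V(C_w)|-1)\le\frac\ell2\sum_w\deg_{\bar\Gamma}(w)=\ell|E(\bar\Gamma)|$. Therefore $|V(\Gamma)|\le n+\ell|E(\bar\Gamma)|$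 and $|E(\Gamma)|\le(\ell+1)|E(\bar\Gamma)|$.
\end{proof}

\subsection*{Parameters}
Put $\rho=\rho_3=2\sqrt2/3$ and $p_0=(1-\rho)/8$, and choose the following in order.
\begin{itemize}
\item An integer $m>\max(320/p_0,\,8/p_0^2)$, the rank of the free subgroup; $w_1,\dots,w_m$ as in Lemma~\ref{lem:free}, of length at most $r=4m+2$.
\item A ratio $c\in(1,2)$ with $c^2-\frac1c\le\frac1{8r}$, and $\theta=\frac1{16r}$.
\item An integer $k\ge1$ with $\frac{c^2}k\le\frac1{8r}$ and $1+\frac1k\le c^{1/4}$. Put $\beta=1-c^{-1/4}>0$ and
\[
\delta=c^2\Big(1+\frac1k\Big)-\frac1c+2\theta,\qquad\text{so that}\qquad0<\delta\le\frac3{8r}.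
\]
\item A height $S>0$ so large that
\begin{itemize}
\item[(S1)] $(4r+3)\sum_{j\ge0}e^{-\beta Sc^{j/2}}\le p_0$;
\item[(S2)] $\int_{S/c^2}^\infty e^{-\theta t}\frac{dt}t<\frac{p_0^2}4\log c$;
\item[(S3)] for all $t\ge S/c^2$: $t\ge1$, $4(r+1)^2e^{-\theta t}\le\frac12$ and $\frac t4\ge\log(2(r+1))+1$.
\end{itemize}
The series in (S1) converges and each term decreases to $0$ as $S\to\infty$, so the sum tends to $0$.
\item An integer $j_0\ge0$ with $\rho^{2j_0}\frac2{1-\rho}<e^{-S}$, and an integer $g_0>\max(4k(r+1),\,2j_0+1)$.
\end{itemize}
The roles of $c$, $k$ and $\delta$ are as follows. A degree below $e^{\delta t}$ will count as small at scale $t$. Then $r$ steps reach about $e^{r\delta t}$ vertices of mass at most $e^{-t}$, which requires $r\delta<1$. The vertices of larger degree in the hull of a window number about $e^{(c^2(1+1/k)-\delta)t}$ and the relevant ones have mass at most $e^{-t/c}$, which requires $\delta>c^2(1+\frac1k)-\frac1c$. Both hold when $c$ is close to $1$ and $k$ is large.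

By Lemma~\ref{lem:mono} it suffices to show that $G_3$ has no Borel homomorphism to a countable graph of girth at least $g_0$. Suppose $f:G_3\to H$ is one, and use the notation of Section~\ref{sec:scales}.

\subsection*{All vertices are high}
The preimages of growing balls about $v$ expand at a definite rate, yet they stay bipartite as long as the balls are trees. This is possible only if the starting mass is small.

\begin{lemma}\label{lem:high}
$s(v)>S$ for all $v\in V(H)$.
\end{lemma}

\begin{proof}
Let $A\subseteq\Omega$ have measure $\alpha>0$, let $N(A)=\bigcup_iy_iA$, and let $\alpha'=\mu(N(A))\ge\alpha$. The function $T1_A$ vanishes off $N(A)$, so $\langle T1_A,1_{N(A)}\rangle=\alpha$, and Proposition~\ref{prop:expander}(a) gives $\alpha(1-\alpha')\le\rho\sqrt{\alpha(1-\alpha)\alpha'(1-\alpha')}$. Squaring and dividing, $\phi(\alpha')\le\rho^2\phi(\alpha)$ for the decreasing function $\phi(x)=(1-x)/x$ (trivially so if $\alpha'=1$).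

Let $A_j=f^{-1}(B_H(v,j))$. Since $f$ is a homomorphism, $N(A_j)\subseteq A_{j+1}$, so $\phi(\mu(A_{j_0}))\le\rho^{2j_0}\phi(\nu(v))\le\rho^{2j_0}/\nu(v)$. As $g_0>2j_0+1$, the ball $B_H(v,j_0)$ induces a tree by Lemma~\ref{lem:girth}(c). So $A_{j_0}$ is a union of two independent sets, $\mu(A_{j_0})\le\frac{2\rho}{1+\rho}$ by Proposition~\ref{prop:expander}(b), and $\phi(\mu(A_{j_0}))\ge\frac{1-\rho}{2\rho}$. Hence $\nu(v)\le\rho^{2j_0}\frac{2\rho}{1-\rho}<e^{-S}$.
\end{proof}

\subsection*{Stable vertices}
Call $u$ \emph{stable} if no vertex near it is much lower:
\[
U=\{u\in V(H):s(v)>s(u)/c\ \text{ for all }v\in B_H(u,r)\},\qquad p=\nu(U).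
\]
An unstable vertex can point toward the lowest vertex near it. These pointers play the role of the steep edges and form a forest. Any other edge between unstable vertices puts a high vertex on a short path between two low ones, which the hull lemma makes rare.

\begin{lemma}\label{lem:stable}
$p\ge p_0$.
\end{lemma}

\begin{proof}
Order $V(H)$ by height, breaking ties by a fixed enumeration. Each set $\{s\le\tau\}$ is finite, so this is a well-ordering $\prec$. For $u\notin U$ let $u^*$ be the $\prec$-least element of $B_H(u,r)$. It minimizes $s$ on the ball, so $s(u^*)\le s(u)/c<s(u)$ and $u^*\ne u$. Let $\pi(u)$ be the neighbor of $u$ on the shortest path from $u$ to $u^*$, which is unique by Lemma~\ref{lem:girth}(b). Let $F$ consist of the edges $u\pi(u)$, $u\notin U$.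

\emph{$F$ is a forest.} Consider a cycle in $F$. For each of its edges choose an end $u\notin U$ such that the edge is $u\pi(u)$, and orient the edge away from $u$. A vertex is chosen for at most one edge, and the cycle has as many edges as vertices, so every vertex has out-degree $1$ and hence in-degree $1$. The cycle is thus $u_1,\dots,u_n$ with $u_{i+1}=\pi(u_i)$, indices mod $n$. Now $u_i^*\in B_H(u_{i+1},r-1)$, so $u_{i+1}^*\preceq u_i^*$. Going around, all $u_i^*$ are one vertex $z$, and $\operatorname{dist}(u_{i+1},z)=\operatorname{dist}(u_i,z)-1$ for all $i$ mod $n$, which is impossible.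

\emph{Exceptional vertices.} For $j\ge0$ let $t_j=Sc^{j/2}$ and $\Gamma_j=\mathrm{Hull}_{2r+1}(\{s\le t_j/\sqrt c\})$, and put
\[
\mathrm{Bad}=\bigcup_{j\ge0}\{u\in V(\Gamma_j):t_j\le s(u)<t_{j+1}\}.
\]
Lemma~\ref{lem:hull} applies with $\ell=2r+1$ and $n=e^{t_j/\sqrt c}$, since $g_0>4k(r+1)=2k(\ell+1)$. With $1+\frac1k\le c^{1/4}$ it gives $|V(\Gamma_j)|\le(4r+3)e^{c^{-1/4}t_j}$, so $\nu(\mathrm{Bad})\le(4r+3)\sum_je^{-\beta t_j}\le p_0$ by (S1).

\emph{An edge outside $F$ has an end in $U\cup\mathrm{Bad}$.} Let $uv\in E(H)\setminus F$ with $u,v\notin U$, named so that $s(u)\ge s(v)$. The shortest path from $u^*$ to $u$, the edge $uv$ and the shortest path from $v$ to $v^*$ form a walk of length at most $2r+1<g_0$. It is non-backtracking because $\pi(u)\ne v$ and $\pi(v)\ne u$, so it is a path by Lemma~\ref{lem:girth}(a), and $u^*\ne v^*$. By Lemma~\ref{lem:high} there is $j$ with $t_j\le s(u)<t_{j+1}=\sqrt c\,t_j$. Both $u^*$ and $v^*$ have height at most $s(u)/c<t_j/\sqrt c$. So the path lies in $\Gamma_j$, and $u\in\mathrm{Bad}$.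

By Proposition~\ref{prop:expander}(c), a random edge of $G_3$ maps outside $F$ with probability at least $\frac{1-\rho}2=4p_0$. Each end has label of law $\nu$, so $4p_0\le2(p+p_0)$.
\end{proof}

\subsection*{The scale}
Apply Proposition~\ref{prop:expander}(a) to the treelike set $\{w_i^{\pm1}\}$, for which $\rho_{2m}\le\sqrt{2/m}\le p_0/2\le p/2$, with $A=B=f^{-1}(U)$:
\[
\frac1m\sum_i\Pr\big(f(\omega),f(w_i\omega)\in U\big)\ge p^2-\frac p2\,p=\frac{p^2}2 .
\]
Write $w_i=t_L\cdots t_1$ with $t_l\in\{y_1,y_2,y_3\}$ and $L\le r$, and let $\Pi_i(\omega)$ be the walk $\omega,\,t_1\omega,\,t_2t_1\omega,\dots,w_i\omega$ in $G_3$. Its image shows that $f(\omega)$ and $f(w_i\omega)$ are at distance at most $r$ in $H$. If both are stable, each has height more than $1/c$ times the height of the other. So Lemma~\ref{lem:scale} applies with $\lambda=c$ and $P=p^2/2$, by Lemma~\ref{lem:high}, (S2) and $p\ge p_0$. Fix $t>S/c^2$ with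
\begin{equation}\label{eq:scaleB}
Q_t>e^{-\theta t},\qquad Q_t\ge\frac p8\,q_t,
\end{equation}
and write $W=W_t=\{v\in U:t\le s(v)<c^2t\}$.

\subsection*{Avoiding hubs}
The relation ``distance at most $r$'' on $W$ may have large product measure because of vertices of high degree. Only paths between points of $W$ matter, so degrees are measured in $\Gamma=\mathrm{Hull}_r(W)$. Let
\[
\mathrm{Hub}=\{z\in V(\Gamma):\deg_\Gamma z\ge e^{\delta t}\},\qquad\mathrm{Hub}'=\{z\in\mathrm{Hub}:s(z)>t/c\}.
\]
There are few hubs, but a low hub could still be heavy. Stability is what keeps low hubs away. By Lemma~\ref{lem:hull} with $\ell=r$ and $n=e^{c^2t}\ge|W|$, and by the definition of $\delta$,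
\[
|\mathrm{Hub}|\le2|E(\Gamma)|e^{-\delta t}\le4(r+1)e^{(c^2(1+1/k)-\delta)t}=4(r+1)e^{t/c-2\theta t},
\]
so $\nu(\mathrm{Hub}')\le4(r+1)e^{-2\theta t}$. The walk $\Pi_i(\omega)$ has at most $r+1$ vertices, each with label of law $\nu$. By (S3) and \eqref{eq:scaleB}, it meets $f^{-1}(\mathrm{Hub}')$ with probability at most $4(r+1)^2e^{-2\theta t}\le\frac12e^{-\theta t}<\frac12Q_t$.

Let $R$ be the set of $(u,v)\in W^2$ such that $u=v$ or some path in $\Gamma$ of length at most $r$ from $u$ to $v$ avoids $\mathrm{Hub}$. Suppose $u=f(\omega)$ and $v=f(w_i\omega)$ are distinct points of $W$ and $\Pi_i(\omega)$ misses $f^{-1}(\mathrm{Hub}')$. The image walk contains a path from $u$ to $v$ of length at most $r$, and this path lies in $\Gamma$. Its vertices lie in $B_H(u,r)$ with $u$ stable, so they have height more than $s(u)/c\ge t/c$. They are not in $\mathrm{Hub}'$, hence not in $\mathrm{Hub}$, and $(u,v)\in R$. Therefore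
\[
Q:=\frac1m\sum_i\Pr\big((f(\omega),f(w_i\omega))\in R\big)\ge Q_t-\tfrac12Q_t=\tfrac12Q_t .
\]
From a given $u$ there are at most $e^{\delta tl}$ paths of length $l$ in $\Gamma$ that avoid $\mathrm{Hub}$, so at most $\sum_{l=0}^re^{\delta tl}\le(r+1)e^{r\delta t}$ vertices $v$ have $(u,v)\in R$, each of mass at most $e^{-t}$. Hence $(\nu\times\nu)(R)\le M:=(r+1)e^{r\delta t-t}$.

\subsection*{The contradiction}
From $Q\ge\frac12Q_t>\frac12e^{-\theta t}$, $r\delta\le\frac38$, $\theta\le\frac1{16}$ and (S3),
\[
\log\frac QM-1\ge\Big(1-\frac38-\frac1{16}\Big)t-\log\big(2(r+1)\big)-1\ge\frac9{16}t-\frac t4\ge\frac t4 .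
\]
Lemma~\ref{lem:budget} with $\tau=c^2t$, together with \eqref{eq:scaleB}, $c<2$ and $t\ge1$, gives
\[
\frac{p\,q_tt}{64}\le\frac{Q_tt}8\le\frac{Qt}4\le\frac{q_t(c^2t+1)}m\le\frac{5\,q_tt}m .
\]
Since $q_t\ge Q_t>0$, we get $m\le320/p\le320/p_0$, contrary to the choice of $m$. This proves Theorem~\ref{thm:B} for $d=3$, and Lemma~\ref{lem:mono} extends it to all $d\ge3$ with the same $g_0$. \qed

\begin{thebibliography}{9}

\bibitem{KST}
Kechris, Solecki, and Todorcevic, \emph{Borel chromatic numbers}, Adv. Math., 1999.

\bibitem{Wei}
Felix Weilacher, \emph{Borel Homomorphisms from Forests to Kneser Graphs}, arXiv:2601.19045 (2026).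

\end{thebibliography}
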